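\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The range of planar Brownian motion is determined by the occupation measure of its angle}


\begin{abstract}
Let $W$ be a planar Brownian motion started at the origin and run for unit time, and let $\mu_\Theta$ be the occupation measure on the circle of its angular part $\Theta=W/|W|$. In dimension $d\ge3$ the analogous measure is known to determine the range of the path. A conjecture in a paper of Pemantle, Peres, Pitman and Yor states that in the plane it does not. We disprove the conjecture: in the plane $\mu_\Theta$ determines the occupation measure of $W$, and hence its range. The idea is that, as a function of the angle, the density of $\mu_\Theta$ behaves like a local time. Its quadratic variation reveals, for each angle, the time integral of the squared distance from the origin, and iterated covariations reveal the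 integrals of all even powers of this distance. The result is local in the angle. In the other direction, $\mu_\Theta$ does not determine the path $W$ itself, even if the occupation measure, the range and the endpoint of $W$ are given as well.
\end{abstract}

\section{The question and the results}

Let $W=(W_t,\ 0\le t\le 1)$ be a standard Brownian motion in $\mathbb R^d$ started at the origin, defined on a complete probability space with probability $\mathbb P$. Let $\Theta_t=W_t/|W_t|$ be its projection to the unit sphere $S^{d-1}$. Suppose that all we are told about the path is how much time it spends in each direction, that is, the random probability measure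
\[
\mu_\Theta(A)=\int_0^1\mathbf 1(\Theta_t\in A)\,dt ,\qquad A\subseteq S^{d-1}\ \text{Borel}.
\]
Neither the distance to the origin nor the time order is recorded. How much of the path can be recovered?

To state this precisely, let $\mathsf{prob}(S^{d-1})$ be the space of Borel probability measures on $S^{d-1}$ with the Borel $\sigma$-field of the weak topology, and let $\mathsf{cb\mbox{-}sets}$ be the space of nonempty closed bounded subsets of $\mathbb R^d$ with the Borel $\sigma$-field of the Hausdorff metric
\[
d(S,T)=\max\Big\{\sup_{x\in S}d(x,T),\ \sup_{y\in T}d(y,S)\Big\},\qquad d(x,S)=\inf_{y\in S}|x-y| .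
\]
The range $\mathsf{range}(W)=\{W_t:0\le t\le1\}$ is a random element of $\mathsf{cb\mbox{-}sets}$. It is known that for every $d\ge3$ there are measurable maps $\psi:\mathsf{prob}(S^{d-1})\to\mathsf{cb\mbox{-}sets}$ and $\varphi:\mathsf{cb\mbox{-}sets}\to\mathbb R^d$ such that almost surely $\psi(\mu_\Theta)=\mathsf{range}(W)$ and $\varphi\circ\psi(\mu_\Theta)=W_1$. The following conjecture is from \cite{PPPY}: for $d=2$ there is no measurable $\psi$ with $\psi(\mu_\Theta)=\mathsf{range}(W)$ almost surely.

At first sight the conjecture is plausible. In the plane, $\mu_\Theta$ lives on a circle. The path visits every open sector at arbitrarily small times (Section~\ref{sec:local}) as well as, with positive probability, at large distances, and all these visits, made at different radii, are superimposed into one measure of one real variable. It would seem that the contributions of different radii cannot be separated again. They can.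

\begin{theorem}\label{thm:A}
For $d=2$ there is a Borel map $\psi:\mathsf{prob}(S^1)\to\mathsf{cb\mbox{-}sets}$ with $\psi(\mu_\Theta)=\mathsf{range}(W)$ almost surely. The conjecture is therefore false.
\end{theorem}

What is actually recovered is the planar occupation measure
\[
\mu_W(A)=\int_0^1\mathbf 1(W_t\in A)\,dt,\qquad A\subseteq\mathbb R^2\ \text{Borel},
\]
and the recovery can be carried out sector by sector.

\begin{theorem}\label{thm:B}
Let $d=2$.
\begin{enumerate}
\item The measure $\mu_W$ is almost surely a Borel function of $\mu_\Theta$. Hence $\sigma(\mu_\Theta)=\sigma(\mu_W)$ up to null sets.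
\item Let $J\subset S^1$ be a nonempty open arc and $C_J=\{re^{i\theta}:r>0,\ \theta\in J\}$. Then $\mu_\Theta|_J$ almost surely determines, through Borel maps, the measure $\mu_W|_{C_J}$ and the closure of $\mathsf{range}(W)\cap C_J$.
\end{enumerate}
\end{theorem}

The path itself, on the other hand, is not determined: part of the time order is lost.

\begin{theorem}\label{thm:C}
For $d=2$ the path $W$ is not almost surely a Borel function of $\mu_\Theta$. It is not even almost surely a Borel function of $(\mu_\Theta,\mu_W,\mathsf{range}(W),W_1)$.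
\end{theorem}

We do not decide whether $W_1$ alone is a function of $\mu_\Theta$ when $d=2$; the conjecture does not ask for this.

From now on $d=2$. We identify $S^1$ with $\mathbb R/2\pi\mathbb Z$ and write $W_t=R_te^{i\Theta_t}$, $R=|W|$. Almost surely $W_t\ne0$ for all $t\in(0,1]$, and the single time $t=0$ plays no role; when $W_t=0$ we let $\Theta_t$ be a fixed point of $S^1$. All test functions are real-valued. For $p\ge1$ and bounded Borel $f$ on $S^1$ put
\begin{equation}\label{eq:mp}
m_p(f)=\int_0^1R_t^{2p-2}f(\Theta_t)\,dt,\qquad\text{so that } m_1(f)=\mu_\Theta(f).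
\end{equation}
The measures $m_1,m_2,\dots$ on the circle are the successive moments of $R^2$ at a given angle, weighted by time spent. The plan is to show that $\mu_\Theta=m_1$ determines $m_2$, then $m_3$, and so on. Section~\ref{sec:idea} explains the idea on a simpler process, and Section~\ref{sec:cov} proves the limit formula that yields $m_{p+1}$ from $m_p$ and $m_1$. Section~\ref{sec:proofA} shows that the moments determine $\mu_W$ and the range. Section~\ref{sec:local} localizes the argument and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.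

\section{Reading a radius off an occupation measure}\label{sec:idea}

\subsection{Bump functions}

Suppose for a moment that a measure $\nu$ on the circle has a density $\ell$ that, as a function of the angle, is about as rough as a Brownian path. Its quadratic variation is a limit of sums of squared increments. If $b$ is a $C^2$ bump on a short arc then, formally, $\nu(b'')=\int \ell\, b''=-\int b'\,d\ell$ is a weighted increment of $\ell$. So sums of squares of $\nu(b'')$ play the role of quadratic variation, and they make sense for every measure $\nu$, with no density needed. We choose the bumps so that the squares of their derivatives form a partition of unity. Let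
\[
b(v)=\frac{2}{3\pi}\sin^3(\pi v)\quad(0\le v\le1),\qquad b(v)=0\quad\text{otherwise}.
\]
Since $\sin^3(\pi v)$ vanishes to third order at $0$ and $1$, $b\in C^2(\mathbb R)$. On $[0,1]$ we have $0\le b\le1$ and $b'(v)=2\sin^2(\pi v)\cos(\pi v)=\sin(\pi v)\sin(2\pi v)$, so $|b'|\le1$.

For $n\ge2$ let $h=2\pi/n\le\pi$, and for $j\in\mathbb Z/4n$ let
\[
x_j=\tfrac{jh}4\in S^1,\qquad I_j=[x_j,x_j+h],\qquad b_j(y)=h\,b\big((y-x_j)/h\big),
\]
so that $b_j\in C^2(S^1)$ vanishes outside the arc $I_j$. The dependence on $n$ is suppressed. We have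
\begin{equation}\label{eq:bbounds}
|b_j|\le h\,\mathbf 1_{I_j},\qquad |b_j'|\le\mathbf 1_{I_j},\qquad b_j'b_k'=0\ \text{ if the cyclic distance of $j,k$ is at least $4$}.
\end{equation}
In the last case $I_j$ and $I_k$ have at most endpoints in common, and $b_j'$ vanishes at the endpoints of $I_j$.

\begin{lemma}\label{lem:bumps}
For every $y\in S^1$, $\sum_jb_j'(y)^2=1$. Consequently, for $f\in C(S^1)$ with modulus of continuity $\omega_f$,
\[
f_n:=\sum_jf(x_j)(b_j')^2\qquad\text{satisfies}\qquad \sup_y|f_n(y)-f(y)|\le\omega_f(h)\to0 .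
\]
\end{lemma}

\begin{proof}
The values $(y-x_j)/h$ that lie in $[0,1)$ are $v,v+\frac14,v+\frac12,v+\frac34$ for some $v\in[0,\frac14)$; all other terms vanish. Write $b'(v)^2=\frac12(1-\cos2\pi v)\sin^2(2\pi v)$. Replacing $v$ by $v+\frac12$ changes the sign of the cosine and nothing else, so $b'(v)^2+b'(v+\frac12)^2=\sin^2(2\pi v)$. Likewise $b'(v+\frac14)^2+b'(v+\frac34)^2=\sin^2(2\pi v+\frac\pi2)=\cos^2(2\pi v)$. The sum is $1$. Hence $f_n(y)-f(y)=\sum_j(f(x_j)-f(y))\,b_j'(y)^2$, and only $j$ with $x_j$ at distance at most $h$ from $y$ contribute. This gives the second claim.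
\end{proof}

\subsection{The smallest case: a particle on a circle of unknown radius}

\begin{example}\label{ex:circle}
Let a particle perform Brownian motion on a circle of fixed radius $r>0$. Its angle is $\Theta_t=U+B_t/r$ mod $2\pi$, where $B$ is a linear Brownian motion; let $U$ be uniform and independent of $B$. Let $\nu(f)=\int_0^1f(\Theta_t)\,dt$. We claim that for $f\in C(S^1)$
\begin{equation}\label{eq:excl}
\sum_jf(x_j)\,\nu(b_j'')^2\longrightarrow4r^2\,\nu(f)\quad\text{in }L^1\text{ as }n\to\infty .
\end{equation}

Constants $C$ may depend on $r$ and $f$. It\^o's formula for $b_j(\Theta_t)$ gives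
\[
\nu(b_j'')=-2rN_j(1)+\mathcal E_j,\qquad N_j(t)=\int_0^tb_j'(\Theta_s)\,dB_s,\qquad \mathcal E_j=2r^2\big(b_j(\Theta_1)-b_j(\Theta_0)\big).
\]
By \eqref{eq:bbounds} and uniformity of $\Theta_t$, $\mathbb E\mathcal E_j^2\le Ch^2\cdot h$ and $\mathbb EN_j(1)^2\le Ch$. So replacing $\nu(b_j'')^2$ by $4r^2N_j(1)^2$ costs $O(h^{1/2}h^{3/2}+h^3)=O(h^2)$ in $L^1$ for each $j$, and $O(h)$ in total, since there are $4n=8\pi/h$ indices. Next, It\^o's formula for $N_j^2$ gives
\[
N_j(1)^2=\int_0^1b_j'(\Theta_t)^2\,dt+2A_j,\qquad A_j=\int_0^1N_j\,dN_j .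
\]
By Lemma~\ref{lem:bumps}, $\sum_jf(x_j)\int_0^1b_j'(\Theta_t)^2dt=\nu(f_n)\to\nu(f)$. It remains to show that $\sum_jf(x_j)A_j\to0$ in $L^2$. By the It\^o isometry, $\mathbb E[A_jA_k]=\mathbb E\int_0^1N_jN_k\,b_j'b_k'(\Theta_t)\,dt$, which is zero unless $j$ and $k$ are at cyclic distance at most $3$. So it suffices that $\mathbb EA_j^2=o(h)$ uniformly in $j$. The density of $\Theta_t-\Theta_s$ on the circle is at most $C(t-s)^{-1/2}$ for $0\le s<t\le1$, so
\[
\mathbb EN_j(t)^4\le C\,\mathbb E\Big(\int_0^1\mathbf 1_{I_j}(\Theta_s)\,ds\Big)^2\le C\iint_{0<s<t<1}h\cdot h\,(t-s)^{-1/2}\,ds\,dt\le Ch^2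
\]
by the Burkholder--Davis--Gundy (BDG) inequality $\mathbb E|M_t|^4\le C\,\mathbb E\langle M\rangle_t^2$ for continuous martingales $M$ with $M_0=0$. Cauchy--Schwarz now gives
\[
\mathbb EA_j^2\le\int_0^1\big(\mathbb EN_j(t)^4\big)^{1/2}\,\mathbb P(\Theta_t\in I_j)^{1/2}\,dt\le C\,h\cdot h^{1/2}=Ch^{3/2}=o(h).
\]

Take $f=1$. Then $f_n=1$ and $\nu(f)=1$, and the estimates above bound the $L^1$ error in \eqref{eq:excl} by $Ch^{1/4}$. So along $n=2^k$ the sums converge almost surely to $4r^2$, whatever $r$ is: the radius can be read off from $\nu$.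
\end{example}

\begin{remark}\label{rem:two}
Now superimpose two independent such particles, on circles of fixed radii $r_1\ne r_2$, and observe only $\nu=\nu_1+\nu_2$. Mark the quantities of Example~\ref{ex:circle} for particle $i$ by a superscript $i$. In $\nu(b_j'')^2$ the cross term is $2\nu_1(b_j'')\nu_2(b_j'')$, and up to $O(h)$ in $L^1$ after summation it is $8r_1r_2N^1_jN^2_j$ (at time $1$). The sum $\sum_jf(x_j)N^1_jN^2_j$ has second moment $\sum_{j,k}f(x_j)f(x_k)\,\mathbb E[N^1_jN^1_k]\,\mathbb E[N^2_jN^2_k]\le C n\cdot h^2\to0$, because $\mathbb E[N_j^iN_k^i]=\mathbb E\int_0^1 b_j'b_k'(\Theta^i_t)\,dt$ is at most $Ch$ and vanishes unless $j,k$ are at cyclic distance at most $3$. So $\nu$ almost surely determines the measure $r_1^2\nu_1+r_2^2\nu_2$. If the radii are known, this and $\nu_1+\nu_2$ already separate $\nu_1$ from $\nu_2$.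
\end{remark}

For planar Brownian motion the radius varies and takes a continuum of values at each angle. The quadratic variation of $m_1=\mu_\Theta$ should then be $4\int_0^1 R_t^2\mathbf 1(\Theta_t\in d\theta)\,dt=4m_2(d\theta)$, one average of $R^2$ at each angle. This is not enough. But $m_2$ is again a rough measure, whose fluctuations are those of $m_1$ with one more factor $R^2$. So the covariation of $m_2$ with $m_1$ should be $4m_3$, and so on. The next section proves this.

\section{The covariation formula}\label{sec:cov}

\begin{proposition}\label{prop:cov}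
For all integers $p,q\ge1$ and $f\in C(S^1)$,
\[
Q_n^{p,q}(f):=\sum_{j\in\mathbb Z/4n}f(x_j)\,m_p(b_j'')\,m_q(b_j'')\ \longrightarrow\ 4\,m_{p+q}(f)\quad\text{in }L^1\text{ as }n\to\infty .
\]
\end{proposition}

In this section $C$ denotes constants depending only on $p,q$ and $f$, and in Lemma~\ref{lem:arc} only on $a$; they never depend on $n$, $j$, $t$ or the arc $I$. Compared with Example~\ref{ex:circle} there are two differences: we must find the test function whose It\^o expansion produces $m_p(b_j'')$, and the estimates must tolerate unbounded weights $R^a$ and the origin. We start with the estimates.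

\begin{lemma}\label{lem:arc}
Let $a\ge0$. For every closed arc $I\subset S^1$ of length $h\le\pi$,
\begin{align}
&\mathbb E\big[R_t^a\,\mathbf 1(\Theta_t\in I)\big]\le Ch\qquad(0<t\le1),\label{eq:arc1}\\
&\mathbb E\Big(\int_0^1R_t^a\,\mathbf 1(\Theta_t\in I)\,dt\Big)^2\le Ch^2.\label{eq:arc2}
\end{align}
\end{lemma}

\begin{proof}
Because $W$ starts at the origin, rotation invariance makes $\Theta_t$ uniform and independent of $R_t$. So the left side of \eqref{eq:arc1} is $\frac h{2\pi}t^{a/2}\,\mathbb ER_1^a\le Ch$.

For \eqref{eq:arc2}, write the square as twice the integral over $0<s<t<1$, and put $\tau=t-s\le1$. Given $W_s=w$, the law of $W_t$ is Gaussian with mean $w$ and covariance $\tau I_2$, where $I_2$ is the identity matrix. In polar coordinates, using $|re^{i\theta}-w|\ge|r-|w||$,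
\[
\mathbb E\big[R_t^a\mathbf 1(\Theta_t\in I)\,\big|\,W_s=w\big]\le h\int_0^\infty\frac{r^{a+1}}{2\pi\tau}\,e^{-(r-|w|)^2/2\tau}\,dr .
\]
Substitute $r=|w|+\sqrt\tau\,v$. Since $r\le(1+|w|)(1+|v|)$ and $dr=\sqrt\tau\,dv$, the right side is at most
\[
h\,\tau^{-1/2}(1+|w|)^{a+1}\int_{-\infty}^\infty\frac{(1+|v|)^{a+1}}{2\pi}\,e^{-v^2/2}\,dv= C\,h\,\tau^{-1/2}(1+|w|)^{a+1}.
\]
Multiply by $R_s^a\mathbf 1(\Theta_s\in I)$ with $w=W_s$ and take expectations. By \eqref{eq:arc1} with exponents $a$ and $2a+1$, $\mathbb E[R_s^a(1+R_s)^{a+1}\mathbf 1(\Theta_s\in I)]\le Ch$. Hence the left side of \eqref{eq:arc2} is at most $Ch^2\iint_{0<s<t<1}(t-s)^{-1/2}\,ds\,dt\le Ch^2$.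
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cov}]
\emph{Step 1: It\^o's formula.} The angular part of the planar Laplacian is $r^{-2}\partial_\theta^2$, and we want a drift containing $R^{2p-2}b_j''(\Theta)$. So we take $F(re^{i\theta})=r^{2p}b_j(\theta)$, a $C^2$ function on $\mathbb R^2\setminus\{0\}$. With the polar unit vectors $e_r,e_\theta$,
\[
\nabla F=2p\,r^{2p-1}b_j\,e_r+r^{2p-1}b_j'\,e_\theta,\qquad
\Delta F=F_{rr}+\tfrac1rF_r+\tfrac1{r^2}F_{\theta\theta}=r^{2p-2}\big(4p^2b_j+b_j''\big).
\]
Let $d\beta=e_r\cdot dW$ and $d\gamma=e_\theta\cdot dW$, with $e_r,e_\theta$ evaluated at $W_t$; by L\'evy's theorem $\beta,\gamma$ are independent linear Brownian motions. Since $W$ avoids $0$ on $(0,1]$, It\^o's formula on $[\varepsilon,1]$ gives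
\[
F(W_1)-F(W_\varepsilon)=\int_\varepsilon^1R_s^{2p-1}\big(2p\,b_j(\Theta_s)\,d\beta_s+b_j'(\Theta_s)\,d\gamma_s\big)+\frac12\int_\varepsilon^1R_s^{2p-2}\big(4p^2b_j+b_j''\big)(\Theta_s)\,ds .
\]
Let $\varepsilon\downarrow0$ with $n$ and $j$ fixed. Then $F(W_\varepsilon)\to0$. The stochastic integrals converge in $L^2$, since their integrands are bounded by a constant times $R_s^{2p-1}$, and the last integral converges, since its integrand is bounded by a constant times $R_s^{2p-2}$. Solving for $m_p(b_j'')$ we obtain, almost surely,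
\begin{gather*}
m_p(b_j'')=-2N_j^p(1)+\mathcal E_j^p,\qquad N_j^p(t)=\int_0^tR_s^{2p-1}b_j'(\Theta_s)\,d\gamma_s,\\
\mathcal E_j^p=2R_1^{2p}b_j(\Theta_1)-4p^2\,m_p(b_j)-4p\int_0^1R_s^{2p-1}b_j(\Theta_s)\,d\beta_s .
\end{gather*}

\emph{Step 2: only $N$ matters.} By \eqref{eq:bbounds} and \eqref{eq:arc1} each term of $\mathcal E_j^p$ has second moment at most $Ch^3$, because
\begin{align*}
\mathbb E\big[R_1^{4p}b_j(\Theta_1)^2\big]&\le h^2\cdot Ch,\\
\mathbb E\,m_p(b_j)^2\le\mathbb E\int_0^1R_s^{4p-4}b_j(\Theta_s)^2\,ds&\le h^2\cdot Ch,\\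
\mathbb E\Big(\int_0^1R_s^{2p-1}b_j(\Theta_s)\,d\beta_s\Big)^2=\mathbb E\int_0^1R_s^{4p-2}b_j(\Theta_s)^2\,ds&\le h^2\cdot Ch .
\end{align*}
Similarly $\mathbb EN_j^p(1)^2=\mathbb E\int_0^1R_s^{4p-2}b_j'(\Theta_s)^2ds\le Ch$. Hence, by Cauchy--Schwarz,
\[
\mathbb E\big|m_p(b_j'')\,m_q(b_j'')-4N_j^p(1)N_j^q(1)\big|\le C\big(h^{1/2}h^{3/2}+h^3\big)\le Ch^2 .
\]
There are $4n=8\pi/h$ indices, so
\begin{equation}\label{eq:onlyN}
Q_n^{p,q}(f)=4\sum_jf(x_j)\,N_j^p(1)N_j^q(1)+O(h)\quad\text{in }L^1 .
\end{equation}

\emph{Step 3: the main term.} It\^o's product formula gives $N_j^p(1)N_j^q(1)=V_j+A_j+B_j$ with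
\[
V_j=\int_0^1R_t^{2p-1}R_t^{2q-1}\,b_j'(\Theta_t)^2\,dt,\qquad A_j=\int_0^1N_j^p\,dN_j^q,\qquad B_j=\int_0^1N_j^q\,dN_j^p .
\]
The exponent $2(p+q)-2$ in $V_j$ is what makes the method work: $V_j=m_{p+q}\big((b_j')^2\big)$. So $\sum_jf(x_j)V_j=m_{p+q}(f_n)$ with $f_n$ as in Lemma~\ref{lem:bumps}, and
\[
\mathbb E\big|m_{p+q}(f_n)-m_{p+q}(f)\big|\le\omega_f(h)\,\mathbb E\int_0^1R_t^{2p+2q-2}\,dt\longrightarrow0 .
\]

\emph{Step 4: the martingale terms cancel.} By the BDG inequality and \eqref{eq:arc2} with $a=4p-2$, for $t\le1$,
\begin{equation}\label{eq:N4}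
\mathbb E\,N_j^p(t)^4\le C\,\mathbb E\Big(\int_0^1R_s^{4p-2}\,\mathbf 1(\Theta_s\in I_j)\,ds\Big)^2\le Ch^2 .
\end{equation}
The It\^o isometry, Cauchy--Schwarz, \eqref{eq:N4} and \eqref{eq:arc1} give
\begin{align*}
\mathbb EA_j^2&\le\int_0^1\mathbb E\big[N_j^p(t)^2R_t^{4q-2}\,\mathbf 1(\Theta_t\in I_j)\big]dt\\
&\le\int_0^1\big(\mathbb EN_j^p(t)^4\big)^{1/2}\big(\mathbb E[R_t^{8q-4}\,\mathbf 1(\Theta_t\in I_j)]\big)^{1/2}dt\le Ch^{3/2}.
\end{align*}
Polarizing the isometry,
\[
\mathbb E[A_jA_k]=\mathbb E\int_0^1N_j^p(t)\,N_k^p(t)\,R_t^{4q-2}\,b_j'(\Theta_t)\,b_k'(\Theta_t)\,dt ,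
\]
which vanishes when $j,k$ have cyclic distance at least $4$, by \eqref{eq:bbounds}. For each $j$ there are at most $7$ indices $k$ (including $k=j$) at smaller distance, and $|\mathbb E[A_jA_k]|\le\max_i\mathbb EA_i^2$. Therefore
\[
\mathbb E\Big(\sum_jf(x_j)A_j\Big)^2\le\|f\|_\infty^2\cdot4n\cdot7\cdot Ch^{3/2}\le Ch^{1/2}\longrightarrow0 .
\]
Exchanging $p$ and $q$ gives the same for $B_j$. Insert Steps 3 and 4 into \eqref{eq:onlyN} to conclude.
\end{proof}

\begin{remark}
The bound \eqref{eq:arc2} is the one place where the law of $W$ at a single time is not enough. Bounding the square in \eqref{eq:arc2} by $\int_0^1R_t^{2a}\mathbf 1(\Theta_t\in I)\,dt$ and using \eqref{eq:arc1} gives only $Ch$. This yields $\mathbb EA_j^2\le Ch$, and a bound on the sum of martingale terms that does not tend to zero. The gain comes from the transition probabilities: in the angular variable their density is at most of order $\tau^{-1/2}$, which is integrable.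
\end{remark}

\section{From moments to the occupation measure and the range}\label{sec:proofA}

Let $\mathcal G$ be the $\sigma$-field generated by $\mu_\Theta$ and all $\mathbb P$-null events. We shall prove that the objects of interest are $\mathcal G$-measurable. The passage to a Borel map is the following standard fact: \emph{if $E$ is a Polish space and $X$ is an $E$-valued random variable that is measurable for the $\sigma$-field generated by $Y$ and all null events, then $X=\psi(Y)$ almost surely for a Borel map $\psi$}. Indeed $X$ is almost surely equal to a $\sigma(Y)$-measurable variable, to which the Doob--Dynkin lemma applies. The space $\mathsf{cb\mbox{-}sets}$ of nonempty compact subsets of $\mathbb R^2$ with the Hausdorff metric is Polish, and so is $\mathsf{prob}(\mathbb R^2)$ with the weak topology.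

\begin{proof}[Proof of Theorem~\ref{thm:A} and of Theorem~\ref{thm:B}(1)]
\emph{(i) For all $p\ge1$ and $f\in C(S^1)$, $m_p(f)$ is $\mathcal G$-measurable.} For $p=1$ this holds since $m_1(f)=\mu_\Theta(f)$. Suppose it holds for $p$. Each $b_j''$ is continuous, so $m_p(b_j'')$ and $m_1(b_j'')$ are $\mathcal G$-measurable, and so is the finite sum $Q_n^{p,1}(f)$. By Proposition~\ref{prop:cov}, $4m_{p+1}(f)$ is the $L^1$-limit of these variables, hence an almost sure limit along a subsequence, hence $\mathcal G$-measurable because $\mathcal G$ contains all null events.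

\emph{(ii) For all $u\in C(\mathbb R^2)$, $\mu_W(u)=\int_0^1u(W_t)\,dt$ is $\mathcal G$-measurable.} Polynomial moments suffice here because each path is bounded. The function $\tilde u(\rho,\theta)=u(\sqrt\rho\,e^{i\theta})$ is continuous on $[0,\infty)\times S^1$. By the Stone--Weierstrass theorem, for every $k\ge1$ there is a finite sum $P_k(\rho,\theta)=\sum_i\rho^if_{k,i}(\theta)$, with trigonometric polynomials $f_{k,i}$, such that $|P_k-\tilde u|\le1/k$ on $[0,k]\times S^1$. By (i),
\[
\int_0^1P_k(R_t^2,\Theta_t)\,dt=\sum_im_{i+1}(f_{k,i})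
\]
is $\mathcal G$-measurable. As soon as $k\ge\max_{t\le1}R_t^2$, it differs from $\mu_W(u)$ by at most $1/k$. So it converges to $\mu_W(u)$ on every path as $k\to\infty$.

\emph{(iii) $\mathsf{range}(W)$ is $\mathcal G$-measurable.} By (ii) and monotone limits, $\mu_W(G)$ is $\mathcal G$-measurable for every open $G\subseteq\mathbb R^2$. Since $\{t\in[0,1]:W_t\in G\}$ is relatively open in $[0,1]$, it has positive Lebesgue measure as soon as it is nonempty. Thus the range meets $G$ if and only if $\mu_W(G)>0$. Let $D(q,\delta)$ be the open disc of radius $\delta$ about $q$, and let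
\[
S_n=\big\{q\in2^{-n}\mathbb Z^2:\ \mu_W\big(D(q,2^{-n})\big)>0\big\}.
\]
This set is finite because the range is bounded. It is $\mathcal G$-measurable because it takes values in the countable collection of finite subsets of $2^{-n}\mathbb Z^2$ and each event $\{q\in S_n\}$ lies in $\mathcal G$. Every point of the plane is at distance at most $2^{-n}/\sqrt2$ from $2^{-n}\mathbb Z^2$, so the discs $D(q,2^{-n})$ cover the plane. Thus $S_n\ne\emptyset$ and every point of the range is within $2^{-n}$ of $S_n$. Conversely, every $q\in S_n$ is within $2^{-n}$ of the range. Hence $d(S_n,\mathsf{range}(W))\le2^{-n}$, and $\mathsf{range}(W)=\lim_nS_n$ is $\mathcal G$-measurable.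

\emph{(iv) Conclusion.} Theorem~\ref{thm:A} follows from (iii) and the fact recalled above. By (ii), $\mu_W$ is $\mathcal G$-measurable as a random element of $\mathsf{prob}(\mathbb R^2)$, since the Borel $\sigma$-field of the weak topology is generated by the maps $\mu\mapsto\mu(u)$ with $u$ bounded and continuous. So $\mu_W$ is almost surely a Borel function of $\mu_\Theta$. Conversely, $\mu_W(\{0\})=0$ almost surely and $\mu_\Theta$ is the image of $\mu_W$ under $z\mapsto z/|z|$. The two $\sigma$-fields therefore agree up to null sets.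
\end{proof}

\section{One sector at a time}\label{sec:local}

The sums $Q_n^{p,1}(f)$ use $m_p$ and $\mu_\Theta$ only near the support of $f$. This gives the local statement.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $\mathcal G_J$ be the $\sigma$-field generated by the variables $\mu_\Theta(f)$, $f\in C_c(J)$, and all null events, that is, by $\mu_\Theta|_J$ and all null events.

\emph{Moments.} Let $f\in C_c(J)$, $f\not\equiv0$, and let $n$ be so large that $h=2\pi/n$ is smaller than the distance from the support of $f$ to $J^c$ (any $n\ge2$ if $J=S^1$). If $f(x_j)\ne0$, then $b_j''$ is supported in $[x_j,x_j+h]\subset J$, so $b_j''\in C_c(J)$; only such $j$ contribute to $Q_n^{p,1}(f)$. Hence the induction in step (i) of Section~\ref{sec:proofA} can be run with $C_c(J)$ and $\mathcal G_J$, and shows that $m_p(f)$ is $\mathcal G_J$-measurable for all $p\ge1$ and $f\in C_c(J)$.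

\emph{Planar measure.} Let $u\in C_c(C_J)$, extended by $0$. The angles of points in the support of $u$ form a compact set $K\subset J$. Choose $\chi\in C_c(J)$ with $0\le\chi\le1$ and $\chi=1$ on $K$, and let $\tilde u,P_k$ be as in step (ii) of Section~\ref{sec:proofA}. Since $\chi\tilde u=\tilde u$, we have $|\chi P_k-\tilde u|=\chi\,|P_k-\tilde u|\le1/k$ on $[0,k]\times S^1$. The variable $\int_0^1\chi(\Theta_t)P_k(R_t^2,\Theta_t)\,dt=\sum_im_{i+1}(\chi f_{k,i})$ is $\mathcal G_J$-measurable and converges to $\mu_W(u)$. So $\mu_W|_{C_J}$, a random element of the Polish space of finite measures on $C_J$ with the weak topology, is $\mathcal G_J$-measurable.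

\emph{Range.} First, $\mathsf{range}(W)\cap C_J\ne\emptyset$ almost surely. For every $s\in(0,1]$ the event $\{\exists\,t\in(0,s]:W_t\in C_J\}$ has probability at least $\mathbb P(W_s\in C_J)=|J|/2\pi>0$. These events decrease as $s\downarrow0$. Their intersection belongs to the germ $\sigma$-field $\bigcap_{s>0}\sigma(W_u:u\le s)$ and has positive probability, hence probability one by Blumenthal's 0--1 law. In particular, almost surely $W$ visits $C_J$ at arbitrarily small times.

Now repeat step (iii) of Section~\ref{sec:proofA} with the open sets $D(q,2^{-n})\cap C_J$ in place of $D(q,2^{-n})$. Their $\mu_W$-masses are $\mathcal G_J$-measurable, they cover $C_J$, and $W$ meets such a set if and only if its mass is positive. The resulting sets are finite, $\mathcal G_J$-measurable and almost surely nonempty, and almost surely they have Hausdorff distance at most $2^{-n}$ to $\mathsf{range}(W)\cap C_J$, hence to its closure. Let $n\to\infty$; the two claims follow from the fact recalled at the start of Section~\ref{sec:proofA}.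
\end{proof}

\section{The time order is lost}\label{sec:C}

If $W_s=W_t$ for some $s<t$, then traversing the loop between times $s$ and $t$ backwards changes the path, in general, but none of $\mu_\Theta$, $\mu_W$, $\mathsf{range}(W)$, $W_1$. This is the reason for Theorem~\ref{thm:C}. The difficulty is that $\{W_s=W_t\}$ is a null event for each fixed $(s,t)$, so the law of $W$ conditioned on it is singular to Wiener measure. We therefore average the conditioned laws over $(s,t)$ with suitable weights. The average turns out to be absolutely continuous with respect to Wiener measure, and each conditioned law is invariant under reversal of its loop.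

In this section $\mathcal C=C([0,1],\mathbb R^2)$ carries the uniform norm, $\mathbb P$ is Wiener measure on $\mathcal C$, and $W$ is the coordinate process. Let $T=[0,\frac13]\times[\frac23,1]$, and let $p_\varepsilon$ be the centered Gaussian density on $\mathbb R^2$ with covariance $\varepsilon I$, where $I$ denotes an identity matrix. For $(s,t)\in T$ let $\lambda(u)=0$ for $u\le s$, $\lambda(u)=\frac{u-s}{t-s}$ for $s\le u\le t$, $\lambda(u)=1$ for $u\ge t$, and for $z\in\mathbb R^2$ put
\[
W_u^{s,t,z}=W_u-\lambda(u)\,(W_t-W_s-z).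
\]
Since $\mathrm{Cov}(W_u,W_t-W_s)=\lambda(u)(t-s)I$, the Gaussian process $W^{s,t,0}$ is uncorrelated with, hence independent of, $W_t-W_s$. As $W=W^{s,t,0}+\lambda\,(W_t-W_s)$, the law $P^{s,t,z}$ of $W^{s,t,z}=W^{s,t,0}+\lambda z$ is a version of the law of $W$ given $W_t-W_s=z$. Under $P^{s,t,0}$ the path consists of a Brownian motion on $[0,s]$, a Brownian bridge loop on $[s,t]$ attached to its endpoint, and Brownian increments after time $t$, all independent. Since $t-s\ge\frac13$ on $T$, $W^{s,t,0}$ depends continuously on $(s,t)$ in the uniform norm. So $(s,t)\mapsto P^{s,t,0}$ is weakly continuous, hence a kernel, and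
\[
\mathbf Q(A)=\iint_Tp_{t-s}(0)\,P^{s,t,0}(A)\,ds\,dt
\]
defines a finite measure on $\mathcal C$.

\begin{lemma}\label{lem:ac}
$\mathbf Q\ll\mathbb P$.
\end{lemma}

\begin{proof}
Let $\alpha_\varepsilon=\iint_Tp_\varepsilon(W_t-W_s)\,ds\,dt$, a smoothed count of the pairs $(s,t)\in T$ with $W_s=W_t$. We bound $\alpha_\varepsilon$ in $L^2$ and then identify $\mathbf Q$ as the limit of $\alpha_\varepsilon\,d\mathbb P$.

\emph{The variables $\alpha_\varepsilon$ are bounded in $L^2$.} For $\mathbb R^2$-valued random variables $X,Y$, the expectation $\mathbb E[p_\varepsilon(X)p_\varepsilon(Y)]$ is the density at $0$ of $(X,Y)$ plus an independent centered Gaussian vector in $\mathbb R^4$ with covariance $\varepsilon I$. Applying this to $X=W_t-W_s$ and $Y=W_{t'}-W_{s'}$, whose two coordinate pairs are independent with common $2\times2$ covariance matrix $\Sigma$, we get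
\[
\mathbb E\alpha_\varepsilon^2=\int_{T\times T}\frac{ds\,dt\,ds'\,dt'}{(2\pi)^2\det(\Sigma+\varepsilon I)}\le\int_{T\times T}\frac{ds\,dt\,ds'\,dt'}{(2\pi)^2\det\Sigma}.
\]
Both increments contain $W_{2/3}-W_{1/3}$, whose coordinates have variance $\frac13$ and which is independent of the remainders. In one coordinate let $X',Y'$ be the remainders and $K$ their covariance matrix. With $\mathbf 1=(1,1)^{\mathsf T}$ we have $\Sigma=K+\frac13\mathbf 1\mathbf 1^{\mathsf T}$, so
\[
\det\Sigma=\det K+\tfrac13(K_{11}+K_{22}-2K_{12})=\det K+\tfrac13\mathrm{Var}(X'-Y')\ge\tfrac13\big(|s-s'|+|t-t'|\big).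
\]
Here the last step holds because $\det K\ge0$ and $X'-Y'$ is the difference of the one-coordinate increments $W_t-W_{t'}$ and $W_s-W_{s'}$, which are independent. Since $\iint_{[0,1/3]^2}\frac{du\,dv}{u+v}<\infty$, it follows that $C_0^2:=\sup_\varepsilon\mathbb E\alpha_\varepsilon^2<\infty$.

\emph{The measures $\alpha_\varepsilon\,d\mathbb P$ converge weakly to $\mathbf Q$.} Let $F$ be bounded and continuous on $\mathcal C$. Conditioning on $W_t-W_s$,
\[
\mathbb E[\alpha_\varepsilon F(W)]=\iint_T\int_{\mathbb R^2}p_\varepsilon(z)\,p_{t-s}(z)\,\mathbb E\big[F(W^{s,t,0}+\lambda z)\big]\,dz\,ds\,dt .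
\]
For $(s,t)\in T$ we have $p_{t-s}\le\frac3{2\pi}$, and $z\mapsto p_{t-s}(z)\,\mathbb E[F(W^{s,t,0}+\lambda z)]$ is bounded and continuous. So as $\varepsilon\downarrow0$ the integral over $z$ converges boundedly to $p_{t-s}(0)\,\mathbb E[F(W^{s,t,0})]$, and $\mathbb E[\alpha_\varepsilon F(W)]\to\mathbf Q(F)$.

\emph{Conclusion.} By Cauchy--Schwarz, $\mathbf Q(F)\le C_0(\mathbb E F(W)^2)^{1/2}$ for bounded continuous $F\ge0$. Approximating the indicator of an open set monotonically from below by such $F$, we get $\mathbf Q(G)\le C_0\,\mathbb P(G)^{1/2}$ for open $G$. By outer regularity of $\mathbb P$, $\mathbf Q(A)\le C_0\,\mathbb P(A)^{1/2}$ for all Borel $A$.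
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $w\in\mathcal C$ with $w_s=w_t$ let $(\rho_{s,t}w)_u=w_{s+t-u}$ for $u\in[s,t]$ and $(\rho_{s,t}w)_u=w_u$ otherwise. A reversed Brownian bridge loop is again a Brownian bridge loop, and under $P^{s,t,0}$ the loop is independent of the path before $s$ and of the increments after $t$; so $\rho_{s,t}$ preserves $P^{s,t,0}$.

Let $\Xi(w)$ be the quadruple $(\mu_\Theta,\mu_W,\mathsf{range},\text{endpoint})$ of the path $w$, with $\Theta$ set to a fixed point of $S^1$ whenever $w$ is at the origin. Then $\Xi$ is Borel. If $w_s=w_t$, then $\Xi(\rho_{s,t}w)=\Xi(w)$: the reversal $u\mapsto s+t-u$ maps $[s,t]$ onto itself and preserves Lebesgue measure, so the occupation measures and the range are unchanged. The endpoint is unchanged too, in case $t=1$ because $w_s=w_t$.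

Suppose that $\Phi$ is Borel and $\Phi(\Xi(w))=w$ for $\mathbb P$-almost every $w$. By Lemma~\ref{lem:ac} this holds $\mathbf Q$-almost everywhere. Since $p_{t-s}(0)>0$, for Lebesgue-almost every $(s,t)\in T$ it holds $P^{s,t,0}$-almost surely. Fix such $(s,t)$. By invariance, also $\Phi(\Xi(\rho_{s,t}w))=\rho_{s,t}w$ for $P^{s,t,0}$-almost every $w$. Since $\Xi(\rho_{s,t}w)=\Xi(w)$, we obtain $w=\rho_{s,t}w$ for $P^{s,t,0}$-almost every $w$, and in particular
\[
w_{s+(t-s)/3}=w_{t-(t-s)/3}\qquad P^{s,t,0}\text{-almost surely}.
\]
But for a Brownian bridge loop of length $t-s$ the difference of these two values is Gaussian, with variance $\frac{t-s}3\big(1-\frac13\big)=\frac29(t-s)>0$ in each coordinate. This is a contradiction. So $W$ is not almost surely a Borel function of the quadruple, and a fortiori not of $\mu_\Theta$.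
\end{proof}

\begin{thebibliography}{9}
\bibitem{PPPY} Robin Pemantle, Yuval Peres, Jim Pitman, Marc Yor, \emph{Where did the Brownian particle go?}, arXiv:math/0404097 (2004).
\end{thebibliography}

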